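# Words whose subword complex is spherical, root-independent and of full support

A long enough word in the simple reflections of a finite reflection group contains reduced expressions of the longest element, usually in many ways. The sets of letters that one may delete and still see such an expression form a simplicial complex, and each deletable letter carries a root. The paper "Minkowski decompositions for generalized associahedra of acyclic type" by Dennis Jahn, Robert Löwe and Christian Stump (arXiv:2005.14065, 2020) asks whether three natural conditions on this complex and its roots single out one explicit family of words. They do. We begin with groups on two generators, where the answer can be found by counting.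

## 1. Two generators: alternating words

Let $\Phi$ be a finite crystallographic root system in a real vector space $V$, with simple roots $\Delta$, positive roots $\Phi^+$, and $N=|\Phi^+|$. Root systems are reduced: the only multiples of a root $\gamma$ in $\Phi$ are $\pm\gamma$. Let $(W,\mathcal S)$ be the Coxeter system with $\mathcal S=\{s_\alpha:\alpha\in\Delta\}$, write $\alpha_s=\alpha$ for $s=s_\alpha$, let $n=|\mathcal S|\ge 1$, and let $w_\circ$ be the longest element. Its length is $N$. We assume that $\Phi$ spans $V$; replacing $V$ by the span of $\Phi$ changes none of the notions below. For a word $X$ in $\mathcal S$, let $\Pi_X\in W$ be its product.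

**Definition (subword complex).** Let $\mathrm Q=q_1\cdots q_m$ be a word in $\mathcal S$. The faces of $\mathcal{SC}(\mathrm Q)$ are the sets $I\subseteq\{1,\dots,m\}$ of positions such that the letters of $\mathrm Q$ outside $I$ contain, as a subword, a reduced expression of $w_\circ$. The facets are the sets $I$ whose complement is a reduced expression of $w_\circ$; they all have $m-N$ elements. We call $\mathcal{SC}(\mathrm Q)$ *spherical* if it is nonempty, that is, if $\mathrm Q$ contains a reduced expression of $w_\circ$. (It is then a simplicial sphere; we never use this.)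

**Definition (root function).** For a facet $I$ and a position $k$, let $\Pi_{\mathrm Q_{[k-1]\setminus I}}$ be the product, in order, of the letters $q_i$ with $i<k$ and $i\notin I$, and put
$$\mathrm r(I,k)=\Pi_{\mathrm Q_{[k-1]\setminus I}}(\alpha_{q_k})\in\Phi .$$
The *root configuration* of $I$ is the multiset $\mathrm R(I)=\{\!\{\mathrm r(I,i):i\in I\}\!\}$.

**Definition (the conditions).** A spherical $\mathcal{SC}(\mathrm Q)$ is *root-independent* if $\mathrm R(I)$ is linearly independent for every facet $I$. It has *full support* if every position lies in some facet. A single position is *supported* if it lies in some facet; equivalently, after deleting that one letter the word still contains a reduced expression of $w_\circ$.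

**Example.** In type $A_2$ with $\mathcal S=\{s,t\}$ and $w_\circ=sts=tst$, take $\mathrm Q=ststs$. The facets, each with its two roots in the order of positions, are as follows.

| facet | roots |
|---|---|
| $\{1,2\}$ | $\alpha_s,\ \alpha_t$ |
| $\{2,3\}$ | $\alpha_s+\alpha_t,\ -\alpha_s$ |
| $\{3,4\}$ | $\alpha_t,\ -\alpha_s-\alpha_t$ |
| $\{4,5\}$ | $-\alpha_s,\ -\alpha_t$ |
| $\{1,5\}$ | $\alpha_s,\ -\alpha_t$ |

For instance, $\mathrm r(\{2,3\},2)=s(\alpha_t)=\alpha_s+\alpha_t$ and $\mathrm r(\{2,3\},3)=s(\alpha_s)=-\alpha_s$. The complex is a pentagon, and all three conditions hold.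

For the rest of this section $n=2$ and $\mathcal S=\{s,t\}$. Then $W$ is dihedral of order $2h$ with $h=N\ge2$, and the reduced expressions of $w_\circ$ are exactly the two alternating words of length $h$.

**Proposition 1.** Let $n=2$. Then $\mathcal{SC}(\mathrm Q)$ is spherical, root-independent and of full support if and only if, up to commutations of consecutive commuting letters, $\mathrm Q$ is an alternating word of length $h+2$.

**Proof.** First let $h=2$, so $s$ and $t$ commute. Up to commutations $\mathrm Q=s^at^b$, and a facet omits exactly one $s$ and one $t$. Spherical means $a,b\ge1$; full support then means $a,b\ge2$. Facets have $a+b-2$ elements, so root-independence in the plane forces $a+b\le4$, hence $a=b=2$ and $\mathrm Q$ is equivalent to $stst$. Conversely, for $sstt$ each facet contains one $s$-position, with root $\pm\alpha_s$, and one $t$-position, with root $\pm\alpha_t$; all conditions hold, and they are not affected by commutations (positions are relabeled and root values stay the same).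

Now let $h\ge3$. No two distinct letters commute.

Suppose the three conditions hold. A facet has $m-h$ elements and independent roots in a plane, so $m\le h+2$. Let $R$ be the number of runs (maximal blocks of equal letters) of $\mathrm Q$. An alternating subword uses at most one letter per run, and one may take one from each, so a word contains a reduced expression of $w_\circ$ if and only if it has at least $h$ runs. Deleting a letter leaves the number of runs unchanged if its run has length at least $2$, lowers it by $1$ if the letter is a run at an end of the word, and lowers it by $2$ if the letter is a run in the interior, since the two neighboring runs merge. By full support every deletion leaves at least $h$ runs. If $R=h$, no run is a single letter, so $m\ge2h>h+2$, which is impossible. If $R=h+1$, none of the $h-1$ interior runs is a single letter, so $m\ge2(h-1)+2=2h>h+2$, again impossible. Since $h\le R\le m\le h+2$, we get $R=m=h+2$, so $\mathrm Q$ is alternating of length $h+2$.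

Conversely, let $\mathrm Q$ be alternating of length $m=h+2$ with $q_1=s$. A facet is a pair of positions whose removal leaves an alternating word: removing an interior letter whose two neighbors stay creates two equal adjacent letters, so the facets are the pairs $\{i,i+1\}$ and the pair $\{1,m\}$. Every position is supported. For $I=\{i,i+1\}$ and $u=q_1\cdots q_{i-1}$ the roots are $u(\alpha_{q_i}),u(\alpha_{q_{i+1}})$ with $q_i\ne q_{i+1}$, hence independent. For $I=\{1,m\}$ the roots are $\alpha_s$ and $w_\circ(\alpha_{q_m})$. Now $w_\circ=q_2\cdots q_{h+1}=q_1\cdots q_h$ gives $sw_\circ=q_1q_2\cdots q_{h+1}=w_\circ q_{h+1}$, so $w_\circ q_{h+1}w_\circ=s$. Since $q_m\ne q_{h+1}$, we have $w_\circ q_mw_\circ=t$, so $w_\circ(\alpha_{q_m})=\pm\alpha_t$, independent of $\alpha_s$. $\square$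

The proof rests on knowing every reduced expression of $w_\circ$; for two generators "reduced" means "alternating", and runs can be counted. With three generators there is no such description. So two questions remain: which words replace the alternating words of length $h+2=N+n$, and what replaces the counting of runs?

## 2. The candidate words $\mathrm c\,\mathrm w_\circ(\mathrm c)$, and two obstacles beyond rank two

**Definition (sorting words).** A *Coxeter element* $c$ is a product of all elements of $\mathcal S$, each taken once, in some order; we identify it with such a word, also written $\mathrm c$. The *$c$-sorting word* $\mathrm w_\circ(\mathrm c)$ is the lexicographically first subword (in terms of positions) of $\mathrm c^\infty=\mathrm c\mathrm c\mathrm c\cdots$ that is a reduced expression of $w_\circ$. Write $\mathrm c\,\mathrm w_\circ(\mathrm c)$ for the concatenation.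

**Example.** For $n=2$ and $\mathrm c=st$, $\mathrm w_\circ(\mathrm c)$ is the alternating word of length $h$ starting with $s$, and $\mathrm c\,\mathrm w_\circ(\mathrm c)$ is the alternating word of length $h+2$ in Proposition 1. In type $A_3$ with $\mathcal S=\{1,2,3\}$, where $1$ and $3$ commute, and $\mathrm c=123$, one reads $123123123\cdots$ and keeps a letter exactly when it makes the product longer. This gives $\mathrm w_\circ(\mathrm c)=123\cdot12\cdot1$: the roots met along this word are $\alpha_1$, $\alpha_1+\alpha_2$, $\alpha_1+\alpha_2+\alpha_3$, $\alpha_2$, $\alpha_2+\alpha_3$, $\alpha_3$, all positive, and the skipped letter $3$ in the second copy has the root $s_1s_2s_3s_1s_2(\alpha_3)=-\alpha_1$. So $\mathrm c\,\mathrm w_\circ(\mathrm c)=123\,123\,12\,1$, of length $9=N+n$.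

**Theorem 2.** Let $\Phi,W,\mathcal S$ be as above. (Crystallographicity is not needed, only that $\Phi$ is a finite reduced $W$-stable root system.) For every word $\mathrm Q$ in $\mathcal S$ the following are equivalent.

(A) Up to commutations of consecutive commuting letters, $\mathrm Q=\mathrm c\,\mathrm w_\circ(\mathrm c)$ for some Coxeter element $c$.

(B) $\mathcal{SC}(\mathrm Q)$ is spherical, root-independent and of full support.

Neither root-independence nor full support can be dropped in (B); type $A_2$, where $N+n=5$, shows this. The word $ststst$ is spherical and of full support, because deleting any letter leaves a word containing $sts$ or $tst$. Its facets have $3>\dim V$ elements, so it is not root-independent, and its length is $6$, so (A) fails. The word $stsst$ has the facets $\{4,5\},\{3,5\},\{1,4\},\{1,3\}$. It is root-independent: $\mathrm R(\{4,5\})=\{-\alpha_t,-\alpha_s\}$, and one facet suffices by Lemma 4 and Lemma 5 below. But position $2$ is unsupported. The word admits no nontrivial commutation and is neither $ststs$ nor $tstst$, so (A) fails.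

**First obstacle: restricting to two letters.** For (B)$\Rightarrow$(A) one would like to prove that two non-commuting letters alternate in $\mathrm Q$, by applying Proposition 1 to the subword of $\mathrm Q$ on these two letters. The conclusion will turn out to be correct, but this argument breaks at once: a reduced expression of $w_\circ$, restricted to two letters, need not be reduced. In $A_3$ the reduced word $123121$ restricts to $12121$, of length $5$, whereas the longest element of $\langle 1,2\rangle$ has length $3$. So facets of $\mathrm Q$ do not give facets of the restricted word, and the counting of runs has nothing to count.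

**Second obstacle: support.** For (A)$\Rightarrow$(B) one deletes a letter of $\mathrm w_\circ(\mathrm c)$ and tries to recover it by shifting earlier letters one copy of $\mathrm c$ to the left, into the additional $\mathrm c$ in front. This requires the letter sets used in successive copies of $\mathrm c$ to decrease. For elements other than $w_\circ$ they need not: in $A_2$ with $\mathrm c=st$, the first reduced expression of the element $ts$ in $stst\cdots$ uses $\{t\}$ in the first copy and $\{s\}$ in the second. For $w_\circ$ they do decrease, but the definition does not show it.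

We overcome the first obstacle with linear algebra: each position of $\mathrm Q$ will get a vector $\rho_i$ that depends on no facet, and all these vectors are governed by one orthogonal map. The second obstacle will then follow from the implication (B)$\Rightarrow$(A) itself.

## 3. Standard facts and a criterion for commutation equivalence

Fix a $W$-invariant inner product $(\cdot,\cdot)$. Put $\gamma^\vee=2\gamma/(\gamma,\gamma)$ and let $t_\gamma(x)=x-(x,\gamma)\gamma^\vee$ be the reflection in $\gamma$; then $w(\gamma^\vee)=(w\gamma)^\vee$ and $wt_\gamma w^{-1}=t_{w\gamma}$. Let $(\omega_t)_{t\in\mathcal S}$ be the basis of $V$ with $(\omega_t,\alpha_u)=\delta_{tu}$. Then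
$$t\,\omega_t=\omega_t-\alpha_t^\vee,\qquad u\,\omega_t=\omega_t\quad(u\in\mathcal S\setminus\{t\}). \tag{3.1}$$

We use the following textbook facts.

- $\ell(uq)>\ell(u)$ if and only if $u(\alpha_q)>0$, for $u\in W$, $q\in\mathcal S$.
- If $q_1\cdots q_p$ is a reduced word of $a$, the roots $q_1\cdots q_{k-1}(\alpha_{q_k})$ are distinct and form the inversion set $\{\gamma>0:a^{-1}\gamma<0\}$. For $a=w_\circ$ this set is $\Phi^+$.
- $w_\circ^2=1$, $w_\circ\Delta=-\Delta$, and $\ell(w_\circ x)=\ell(xw_\circ)=N-\ell(x)$. In particular every reduced word of $u$ extends to a reduced word of $w_\circ$ by any reduced word of $u^{-1}w_\circ$.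
- For $s\ne t$ in $\mathcal S$, $(\alpha_s,\alpha_t)\le0$, with equality if and only if $s,t$ commute. The Coxeter graph (vertices $\mathcal S$, edges the non-commuting pairs) is a forest.
- For $K\subseteq\mathcal S$ let $W_K=\langle K\rangle$. If $v\in W_K$ and $s\notin K$, then $v(\alpha_s)\in\alpha_s+\operatorname{span}(\alpha_u:u\in K)$ is positive, so $\ell(vs)=\ell(v)+1$. Every reduced word of $w_\circ$ contains every letter.
- $W$ acts simply transitively on the Weyl chambers, and any two chambers are joined by a gallery of adjacent ones.

Since $t_{a(\alpha_q)}=aqa^{-1}$, we have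
$$a\,q\,b=t_{a(\alpha_q)}\,a\,b\qquad(a,b\in W,\ q\in\mathcal S). \tag{3.2}$$
Inserting or deleting a letter therefore multiplies a product from the left by the reflection in the root seen at that letter.

Swapping two adjacent commuting distinct letters $q_k,q_{k+1}$ relabels positions, keeps the facets, and keeps root values, because $q_k(\alpha_{q_{k+1}})=\alpha_{q_{k+1}}$ and vice versa. So (B) and $\Pi_{\mathrm Q}$ are invariant under commutations.

**Lemma 3 (commutation criterion).** Two words with the same number of occurrences of each letter, and with the same subword on every non-commuting pair of letters, are commutation equivalent.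

**Proof.** Let $y$ be the first letter of the second word. If a letter $z$ not commuting with $y$ preceded the first $y$ in the first word, the subwords on $\{y,z\}$ would start differently. So the first $y$ of the first word can be moved to the front by commutations. Delete it in both words; the hypotheses persist, and we induct on the length. $\square$

## 4. Flips

This section explains how to move between facets, and how roots change on the way.

**Lemma 4 (flips).** Let $I$ be a facet, $i\in I$, $\beta=\mathrm r(I,i)$. There is a unique position $j\notin I$ with $\mathrm r(I,j)=\pm\beta$. The set $I'=(I\setminus i)\cup j$ is a facet. If $\beta<0$, then $j<i$ and $\mathrm r(I,j)=-\beta$; if $\beta>0$, then $j>i$ and $\mathrm r(I,j)=\beta$. Moreover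
$$\mathrm r(I',k)=\begin{cases}t_\beta\,\mathrm r(I,k)&\text{if }\min(i,j)<k\le\max(i,j),\\ \mathrm r(I,k)&\text{otherwise,}\end{cases}\tag{4.1}$$
and $\mathrm r(I',j)=-\beta$, $\mathrm r(I',i)=\pm\beta$. Flipping $j$ in $I'$ gives back $I$. Finally $\operatorname{span}\mathrm R(I')=\operatorname{span}\mathrm R(I)$, and $\mathrm R(I')$ is independent if and only if $\mathrm R(I)$ is.

**Proof.** The complement of $I$ is a reduced word of $w_\circ$, so $k\mapsto\mathrm r(I,k)$ is a bijection from $\{k\notin I\}$ onto $\Phi^+$. This gives $j$. Let $a=\Pi_{\mathrm Q_{[i-1]\setminus I}}$, so $\beta=a(\alpha_{q_i})$; the roots at complement positions before $i$ form the inversion set of $a$. If $\beta<0$, then $a^{-1}(-\beta)=-\alpha_{q_i}<0$, so $-\beta$ is an inversion of $a$ and $j<i$. If $\beta>0$, then $a^{-1}\beta=\alpha_{q_i}>0$, so $\beta$ is not an inversion of $a$ and $j>i$.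

By (3.2), inserting $q_i$ into the complement word and deleting $q_j$ from it each multiply products that extend beyond the changed letter by $t_\beta$. (After the earlier of the two changes, the root seen at the later position is $t_\beta(\pm\beta)=\mp\beta$, whose reflection is again $t_\beta$.) So the total product is multiplied by $t_\beta t_\beta=1$, and the new complement has $N$ letters and product $w_\circ$: $I'$ is a facet. The prefix product at $k$ is unchanged for $k\le\min(i,j)$, is multiplied by $t_\beta$ when exactly the earlier change lies before $k$, that is for $\min(i,j)<k\le\max(i,j)$, and is unchanged for larger $k$. This is (4.1). If $i<j$, then $\mathrm r(I',j)=t_\beta\beta=-\beta$ and $\mathrm r(I',i)=\beta$. If $j<i$, then $\mathrm r(I',j)=\mathrm r(I,j)=-\beta$ and $\mathrm r(I',i)=t_\beta\beta=-\beta$. Since $i\notin I'$ and $\mathrm r(I',i)=\pm\mathrm r(I',j)$, flipping $j$ in $I'$ brings back $i$.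

The root $\beta$ is replaced by $-\beta$, and the other roots change by multiples of $\beta$; this gives the claim on spans. Both configurations have $m-N$ elements, so independence is preserved. $\square$

**Lemma 5.** If $\mathcal{SC}(\mathrm Q)$ is spherical, there is exactly one facet with $\mathrm R(I)\subset\Phi^+$, and every facet is connected to it by flips.

**Proof.** If $\mathrm r(I,i)<0$, flipping $i$ replaces it by a smaller position, so the sum of positions drops. Hence from every facet we reach by flips a facet with all roots positive.

For uniqueness, let $\mathrm R(I)\subset\Phi^+$. Let $v_k$ be the product of the letters at positions $>k$ outside $I$, and $u_k=\Pi_{\mathrm Q_{[k-1]\setminus I}}$. If $k\notin I$, then $q_kv_k$ is the product of a suffix of a reduced word, so $\ell(q_kv_k)>\ell(v_k)$. If $k\in I$, then $u_kv_k=w_\circ$ and $u_k(\alpha_{q_k})>0$, so $q_kv_k=(u_kq_k)^{-1}w_\circ$ has length $N-\ell(u_kq_k)=N-\ell(u_k)-1=\ell(v_k)-1$. Thus $k\in I$ if and only if $\ell(q_kv_k)<\ell(v_k)$. Going from $k=m$ down to $k=1$, this determines $I$. $\square$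

In particular, by Lemmas 4 and 5, root-independence holds for all facets as soon as it holds for one.

## 5. Greedy sorting words, and support when the blocks are nested

For $K\subseteq\mathcal S$ let $\mathrm c_K$ be the restriction of $\mathrm c$ to $K$. Every word in $\mathcal S$ is a subword of every tail of $\mathrm c^\infty$. So if the letters chosen so far have product $u$ and the next letter $q$ satisfies $\ell(uq)>\ell(u)$, then the choice extends to a reduced word of $w_\circ$ inside the tail, and the lexicographically first word takes $q$; if $\ell(uq)<\ell(u)$, it cannot. Hence $\mathrm w_\circ(\mathrm c)$ is found greedily: *a letter of $\mathrm c^\infty$ is used if and only if it increases the length of the current product.*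

**Definition (nested).** Let $K_i=K_i(\mathrm c)$ be the set of letters used in the $i$-th copy of $\mathrm c$, so that $\mathrm w_\circ(\mathrm c)=\mathrm c_{K_1}\cdots\mathrm c_{K_r}$. Call $\mathrm c$ *nested* if $K_1\supseteq K_2\supseteq\cdots$. For $\mathrm c=123$ in $A_3$ the sets are $\{1,2,3\}\supseteq\{1,2\}\supseteq\{1\}$. We have $K_1=\mathcal S$ always, since by the facts in Section 3 a word with distinct letters is reduced.

The next lemma recognizes a sorting word from its shape alone.

**Lemma 6.** If $L_1\supseteq\cdots\supseteq L_d$ are subsets of $\mathcal S$ and $\mathrm c_{L_1}\cdots\mathrm c_{L_d}$ is a reduced word of $w_\circ$, then this word is $\mathrm w_\circ(\mathrm c)$, with $K_i=L_i$. In particular $\mathrm c$ is nested.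

**Proof.** Place $\mathrm c_{L_i}$ in the $i$-th copy of $\mathrm c$, with $L_i=\emptyset$ for $i>d$. The placed letters increase the length, since the word is reduced; we must show that greed skips the others. Let $s\notin L_i$ be an unused letter in the $i$-th copy. The rest of the word contains no $s$, because the $L$'s decrease. Let $u$ be the product before this point and $v\in W_{\mathcal S\setminus s}$ the product of the rest. Then $w_\circ=uv$, $\ell(u)=N-\ell(v)$, and
$$\ell(us)=\ell(w_\circ v^{-1}s)=N-\ell(v^{-1}s)=N-\ell(v)-1<\ell(u).$$
So the greedy procedure skips $s$. $\square$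

The shifting argument from Section 2 works when $\mathrm c$ is nested.

**Proposition 7.** If $\mathrm c$ is nested, then $\mathrm Q=\mathrm c\,\mathrm w_\circ(\mathrm c)$ satisfies (B).

**Proof.** $\mathrm Q$ is spherical, and $I=\{1,\dots,n\}$ is a facet with $\mathrm R(I)=\Delta$. So $\mathrm Q$ is root-independent, by Lemmas 4 and 5. Positions $1,\dots,n$ are supported. Consider a letter $q$ of a block $\mathrm c_{K_i}=d\,q\,e$, and let $A=\mathrm c_{K_1}\cdots\mathrm c_{K_{i-1}}$, $B=\mathrm c_{K_{i+1}}\cdots\mathrm c_{K_r}$. Deleting $q$ leaves $\mathrm c\,A\,d\,e\,B$. Since $\mathrm c_{K_1}$ is a subword of $\mathrm c$, each $\mathrm c_{K_{l+1}}$ is a subword of $\mathrm c_{K_l}$, and $dq$ is a subword of $\mathrm c_{K_i}$, matching block by block shows that $A\,d\,q$ is a subword of $\mathrm c\,\mathrm c_{K_1}\cdots\mathrm c_{K_{i-1}}=\mathrm c\,A$. Hence $\mathrm c\,A\,d\,e\,B$ contains $A\,d\,q\,e\,B=\mathrm w_\circ(\mathrm c)$, and the deleted position is supported. $\square$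

So (A)$\Rightarrow$(B) is reduced to showing that every $\mathrm c$ is nested. We put this aside and turn to (B)$\Rightarrow$(A), which will help to prove it.

## 6. One positive facet for every chamber

Lemma 5 says that exactly one facet has all its roots in $\Phi^+$. Root-independence extends this to every choice of positive system. Full support is deliberately not assumed, since in Section 8 we apply the lemma to a word that may lack it. Call $f\in V$ *generic* if it is nonzero on all roots (pairing by the inner product), and call a facet $I$ *$f$-positive* if $(f,\mathrm r(I,i))>0$ for all $i\in I$. In the pentagon of Section 1, if $(f,\alpha_s)>0>(f,\alpha_t)$ and $(f,\alpha_s+\alpha_t)>0$, the only $f$-positive facet is $\{1,5\}$.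

**Lemma 8.** Let $\mathcal{SC}(\mathrm Q)$ be spherical and root-independent. For every generic $f$ there is exactly one $f$-positive facet.

**Proof.** The number $\nu(f)$ of $f$-positive facets depends only on the chamber of $f$. For dominant generic $f$ it is $1$, by Lemma 5. Since chambers are joined by galleries, it suffices to cross one wall. Let $f_-,f_+$ lie in adjacent chambers separated by $\gamma^\perp$, with $(f_-,\gamma)>0>(f_+,\gamma)$, and let $f_0$ lie in the relative interior of the common wall. On roots other than $\pm\gamma$ the signs of $f_-,f_0,f_+$ agree and are nonzero.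

A facet with $\pm\gamma\notin\mathrm R(I)$ is $f_-$-positive if and only if it is $f_+$-positive. Let $I$ be $f_-$-positive with $\gamma$ or $-\gamma$ in $\mathrm R(I)$. Then $\gamma\in\mathrm R(I)$; by independence it occurs exactly once, say at $i$, and $-\gamma$ does not occur. Flip $i$ to get $I'\ni j$. By Lemma 4, $\mathrm r(I',j)=-\gamma$, and for $l\in I\cap I'$ the root $\mathrm r(I',l)$ is $\mathrm r(I,l)$ or $t_\gamma\mathrm r(I,l)$. It is not $\pm\gamma$, and since $t_\gamma f_0=f_0$ we get $(f_0,\mathrm r(I',l))=(f_0,\mathrm r(I,l))>0$. So $(f_+,\mathrm r(I',l))>0$, also $(f_+,-\gamma)>0$, and $I'$ is $f_+$-positive and contains the root $-\gamma$. Exchanging the roles of $(f_-,\gamma)$ and $(f_+,-\gamma)$, flipping at the root $-\gamma$ gives a map in the other direction, and the two maps are inverse to each other by Lemma 4. Hence $\nu(f_-)=\nu(f_+)$. $\square$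

## 7. A vector for each position

**From here to the end of Section 11, $\mathrm Q$ satisfies (B).**

**Lemma 9.** $m=N+n$, and $\mathrm R(I)$ is a basis of $V$ for every facet $I$.

**Proof.** Let $U$ be the span of $\mathrm R(I)$; by Lemmas 4 and 5 it is the same for all facets. Suppose $U\ne V$ and fix a facet $I$. Some positive root is not in $U$, so there is $k\notin I$ with $\mathrm r(I,k)\notin U$. Under flips, the root at position $k$ changes only by reflections in roots of $U$, so it stays outside $U$. But $k$ can be flipped into a facet only when its root is $\pm$ a root of the current root configuration, hence in $U$. Since flips connect all facets, $k$ lies in no facet, against full support. So $U=V$, and $n=|\mathrm R(I)|=m-N$ by independence. $\square$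

In this proof independence enters only in the last clause. So every spherical word of full support has $m\ge N+n$; in Section 1 it was the bound $m\le h+2$ from independence that left only the minimal length.

The roots $\mathrm r(I,i)$ at a fixed position $i$ change with $I$. Consider instead, for $i\in I$, the vector $\rho$ with $(\rho,\mathrm r(I,i))=1$ that is orthogonal to the other roots of $\mathrm R(I)$. If we flip another element of $I$, at the root $\beta$, then $(\rho,\beta)=0$, so $t_\beta$ fixes $\rho$, and the pairings of $\rho$ with the root configuration do not change, by (4.1). So $\rho$ survives one flip. We now show that it depends only on $i$, and compute it.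

Put
$$C:=\Pi_{\mathrm Q}\,w_\circ,\qquad \beta_j:=q_1\cdots q_{j-1}(\alpha_{q_j}).$$
These involve no facet. For a facet $I=\{i_1<\dots<i_n\}$ let $r_a=\mathrm r(I,i_a)$ and $t_a=t_{r_a}$. Remove from the word $q_1\cdots q_{j-1}$ its letters at $i_1,i_2,\dots$ successively. When $i_a$ is removed, the letters $i_1,\dots,i_{a-1}$ are already gone, so the root seen there is $r_a$. By (3.2), $q_1\cdots q_{j-1}=t_1\cdots t_c\,\Pi_{\mathrm Q_{[j-1]\setminus I}}$ with $c=\#\{a:i_a<j\}$, and $\Pi_{\mathrm Q}=t_1\cdots t_n\,w_\circ$. Hence
$$C=t_1\cdots t_n,\qquad \beta_{i_a}=t_1\cdots t_{a-1}(r_a),\qquad \beta_j=t_1\cdots t_c\,\mathrm r(I,j)\quad(j\notin I). \tag{7.1}$$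

**Lemma 10.** The map $1-C$ is invertible. If $i\in I$ and $\rho$ is the vector dual to $\mathrm r(I,i)$ in the basis dual to $\mathrm R(I)$, then $\rho=(1-C)^{-1}\beta_i^\vee$. So $\rho=:\rho_i$ depends only on $i$, and by full support it is defined for all $i\in\{1,\dots,m\}$.

**Proof.** Let $i=i_a$. Then $t_b\rho=\rho$ for $b\ne a$ and $t_a\rho=\rho-r_a^\vee$. Therefore
$$C\rho=t_1\cdots t_a\rho=\rho-t_1\cdots t_{a-1}(r_a^\vee)=\rho-\beta_i^\vee,$$
that is, $(1-C)\rho=\beta_i^\vee$. Thus all $\beta_{i_1},\dots,\beta_{i_n}$ lie in the image of $1-C$. They are independent, since $\beta_{i_a}\in r_a+\operatorname{span}(r_1,\dots,r_{a-1})$. So $1-C$ is surjective, hence invertible. $\square$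

**Example.** For $\mathrm Q=ststs$ in $A_2$, $C=ststs\cdot sts=st$. The table in Section 1 gives $\rho_1=\omega_s$ from $\{1,2\}$ and also from $\{1,5\}$; $\rho_2=\omega_t$ from $\{1,2\}$ and from $\{2,3\}$; $\rho_3=\omega_t-\omega_s$ from $\{2,3\}$ and from $\{3,4\}$; then $\rho_4=-\omega_s$ and $\rho_5=-\omega_t$, each from two facets.

## 8. The first letter: $C\omega_s=s\omega_s$

If $\mathrm Q=\mathrm c\,\mathrm w_\circ(\mathrm c)$ with $\mathrm c=s\,\mathrm d$, then $C=\Pi_{\mathrm c}$, and since $\mathrm d$ contains no $s$, $C\omega_s=s\,\Pi_{\mathrm d}\,\omega_s=s\omega_s$. We prove this relation from (B) alone. It is the point where all three conditions act together.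

**Lemma 11.** Let $s=q_1$. Then $\rho_1=\omega_s$; equivalently $C\omega_s=s\,\omega_s$.

**Proof.**

**Step (a): $(\rho_j,\alpha_s)\le0$ for all $j\ne1$.** If some facet $I$ contains both $1$ and $j$, then $\mathrm r(I,1)=\alpha_s$ and $\rho_j$ is orthogonal to it, so $(\rho_j,\alpha_s)=0$. Otherwise let $J\ni j$ be a facet, so $1\notin J$, and suppose $(\rho_j,\alpha_s)>0$. The open cone $\{x:(x,r)>0\text{ for all }r\in\mathrm R(J)\}$ is nonempty because $\mathrm R(J)$ is a basis, and $\rho_j$ lies in its closure because its pairings with $\mathrm R(J)$ are $0$ or $1$. So there is a generic $f$ in this cone, close to $\rho_j$, with $(f,\alpha_s)>0$.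

Consider the word $q_2\cdots q_m$, keeping the position labels $2,\dots,m$. Its facets are the sets $I\setminus1$ for facets $I\ni1$ of $\mathcal{SC}(\mathrm Q)$, with the same root values. It is spherical, since $1$ is supported, and root-independent. By Lemma 8 applied to it, there is a facet $I\ni1$ of $\mathcal{SC}(\mathrm Q)$ such that $f$ is positive on all $\mathrm r(I,i)$, $i\in I\setminus1$. Also $(f,\mathrm r(I,1))=(f,\alpha_s)>0$. So $I$ and $J$ are both $f$-positive for $\mathrm Q$, and $I=J$ by Lemma 8. This contradicts $1\notin J$.

**Step (b): $\rho_1$ is dominant.** We transfer the inequality from the $\rho_j$ to $\rho_1$. Fix a facet $I=\{1=i_1<\dots<i_n\}$ and $j\notin I$, and let $c$ be as in (7.1); then $c\ge1$. With $\kappa=(\alpha_s,\alpha_s)/2>0$, Lemma 10 gives $\alpha_s=\kappa\beta_1^\vee=\kappa(1-C)\rho_1$. Since $C$ is orthogonal and $(1-C^{-1})\rho_j=-C^{-1}(1-C)\rho_j=-C^{-1}\beta_j^\vee$,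
$$(\rho_j,\alpha_s)=\kappa\big((1-C^{-1})\rho_j,\rho_1\big)=-\kappa\,(C^{-1}\beta_j^\vee,\rho_1).$$
By (7.1), $C^{-1}\beta_j=t_n\cdots t_{c+1}\,\mathrm r(I,j)$. As $t_b\rho_1=\rho_1$ for $b\ge2$ and $c\ge1$, we get $(C^{-1}\beta_j,\rho_1)=(\mathrm r(I,j),\rho_1)$. With (a), and since $\beta_j^\vee$ is a positive multiple of $\beta_j$, this gives $(\mathrm r(I,j),\rho_1)\ge0$. As $j$ ranges over the complement of $I$, $\mathrm r(I,j)$ ranges over $\Phi^+$. So $x_t:=(\rho_1,\alpha_t)\ge0$ for all $t\in\mathcal S$, and $x_s=(\rho_1,\mathrm r(I,1))=1$.

**Step (c): $x_t=0$ for $t\ne s$.** The vector $\rho_1$ is orthogonal to the $n-1$ independent roots $r_2,\dots,r_n$. A positive root $\sum c_t\alpha_t$ orthogonal to $\rho_1$ satisfies $\sum c_tx_t=0$ with all $c_t,x_t\ge0$, so it involves only simple roots with $x_t=0$. Up to sign this applies to each of $r_2,\dots,r_n$, so these $n-1$ independent vectors lie in $\operatorname{span}(\alpha_t:x_t=0)$, and at least $n-1$ of the $x_t$ vanish. As $x_s=1$, $\rho_1=\omega_s$. By Lemma 10 this is the same as $(1-C)\omega_s=\beta_1^\vee=\alpha_s^\vee$, that is, $C\omega_s=\omega_s-\alpha_s^\vee=s\omega_s$.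 $\square$

## 9. Rotation of the word, and the powers of $C$

Lemma 11 speaks of the first letter only. To reach the other letters, we rotate the word so that each letter becomes first in turn.

**Lemma 12 (rotation).** Let $\psi(s)=w_\circ sw_\circ$. Then $\mathrm Q'=q_2\cdots q_m\,\psi(q_1)$ also satisfies (B), and $C'=\Pi_{\mathrm Q'}w_\circ=q_1Cq_1$.

**Proof.** Note that $\psi(q_1)\in\mathcal S$ since $w_\circ\Delta=-\Delta$. Relabel positions by $k\mapsto k-1$ for $k\ge2$ and $1\mapsto m$. If $1\in I$, the complement word of $I$ is unchanged. If $1\notin I$, a complement word $q_1v$ becomes $v\,\psi(q_1)$; since $\Pi_v=q_1w_\circ=w_\circ\psi(q_1)$, its product is again $w_\circ$, and it has $N$ letters. The same computation read backwards shows that the relabeling is a bijection between the facets of $\mathrm Q$ and those of $\mathrm Q'$. So sphericity and full support are preserved.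

If $1\notin I$, the first complement letter $q_1$ disappears from all prefix products, and the root configuration becomes $q_1\mathrm R(I)$. If $1\in I$, the roots at positions of $I\setminus1$ stay the same, and $\mathrm r(I,1)=\alpha_{q_1}$ is replaced by $w_\circ(\alpha_{\psi(q_1)})$. This root is negative and its reflection is $w_\circ\psi(q_1)w_\circ=q_1$, so it is $-\alpha_{q_1}$. Hence independence is preserved. Finally $\psi(q_1)w_\circ=w_\circ q_1$, so $\Pi_{\mathrm Q'}w_\circ=q_1\Pi_{\mathrm Q}\,\psi(q_1)\,w_\circ=q_1\Pi_{\mathrm Q}w_\circ q_1=q_1Cq_1$. $\square$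

Extend $\mathrm Q$ to an infinite word by $q_{j+m}=\psi(q_j)$, and put $P_p=q_1\cdots q_p$. By Lemma 12, applied $p$ times, the window $q_{p+1}\cdots q_{p+m}$ satisfies (B), with associated element $P_p^{-1}CP_p$. Lemma 11 for this window says $P_p^{-1}CP_p\,\omega_{q_{p+1}}=q_{p+1}\,\omega_{q_{p+1}}$, that is,
$$C\,P_p\,\omega_{q_{p+1}}=P_{p+1}\,\omega_{q_{p+1}}.$$
On the other hand $P_{p+1}\omega_t=P_p\omega_t$ when $q_{p+1}\ne t$, by (3.1). Induction on $p$, starting from $P_0\omega_t=\omega_t$, gives: if exactly $k$ of the letters $q_1,\dots,q_p$ equal $t$, then
$$P_p\,\omega_t=C^k\omega_t. \tag{9.1}$$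

## 10. Non-commuting letters alternate

This is the substitute for counting runs.

**Lemma 13 (alternation).** In the infinite word, between two consecutive occurrences of $s$, every letter $t$ not commuting with $s$ occurs exactly once.

**Proof.** By Lemma 12 we may shift the infinite word so that the first of the two occurrences is at position $1$. Let $l$ be the next one; it exists because every window of $m$ letters contains a reduced word of $w_\circ$, hence every letter. Put $x=q_2\cdots q_{l-1}\in W_{\mathcal S\setminus s}$, so $P_{l-1}=sx$ and $x\omega_s=\omega_s$. For $t\ne s$ let $m_t$ be the number of occurrences of $t$ among $q_2,\dots,q_{l-1}$, and $b_t=-(\alpha_s^\vee,\alpha_t)\ge0$. Then $b_t>0$ if and only if $t$ does not commute with $s$. All sums below are over letters $t\ne s$.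

**Step 1: one linear identity for the numbers $m_t$.** Expanding in the basis $(\omega_u)$, $\alpha_s^\vee=2\omega_s-\sum_tb_t\omega_t$. With $C\omega_s=s\omega_s=\omega_s-\alpha_s^\vee$,
$$(1+C)\omega_s=\omega_s+s\omega_s=\sum_tb_t\,\omega_t. \tag{10.1}$$
By (9.1), $C^2\omega_s=P_l\omega_s=sxs\,\omega_s$, and $sx\omega_s=s\omega_s=C\omega_s$. Hence
$$C(1+C)\omega_s=s\omega_s+sxs\,\omega_s=sx(\omega_s+s\omega_s)=\sum_tb_tP_{l-1}\omega_t=\sum_tb_tC^{m_t}\omega_t,$$
the last step again by (9.1). Subtracting this from (10.1), $(1-C)(1+C)\omega_s=\sum_tb_t(1-C^{m_t})\omega_t$. Now $1-C$ is invertible (Lemma 10) and $1-C^{m_t}=(1-C)\sum_{k=0}^{m_t-1}C^k$; canceling $1-C$ and using (10.1) once more,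
$$\sum_tb_t\,\omega_t=\sum_tb_t\sum_{k=0}^{m_t-1}C^k\omega_t .$$
The terms with $k=0$ remove the letters with $m_t\ge1$ from the left side:
$$\sum_{t:\,m_t=0}b_t\,\omega_t=\sum_{t:\,m_t\ge2}b_t\sum_{k=1}^{m_t-1}C^k\omega_t .$$
For $1\le k\le m_t$ let $x_{t,k}\in W_{\mathcal S\setminus s}$ be the product of $q_2,q_3,\dots$ up to and including the $k$-th $t$. By (9.1), $C^k\omega_t=s\,x_{t,k}\,\omega_t$. Apply $s$ to both sides and use $s\omega_t=\omega_t$:
$$\sum_{t:\,m_t=0}b_t\,\omega_t=\sum_{t:\,m_t\ge2}b_t\sum_{k=1}^{m_t-1}x_{t,k}\,\omega_t. \tag{10.2}$$
We must show that both sides of (10.2) have no terms with $b_t>0$.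

**Step 2: no neighbor $t$ of $s$ has $m_t=0$.** Suppose $m_{t_0}=0$ and $b_{t_0}>0$. Let $K$ be the connected component of the Coxeter graph on $\mathcal S\setminus s$ that contains $t_0$, and let $\pi_K$ be the orthogonal projection onto $\operatorname{span}(\alpha_u:u\in K)$. This subspace is stable under $W_{\mathcal S\setminus s}$, since letters of $\mathcal S\setminus s$ outside $K$ commute with $K$ and fix it pointwise. So $\pi_K$ commutes with $W_{\mathcal S\setminus s}$. The Coxeter graph is a forest, so $t_0$ is the only neighbor of $s$ in $K$: a second one would close a cycle. For $t\notin K$ we have $\pi_K\omega_t=0$, while $\pi_K\omega_{t_0}\ne0$ since $(\omega_{t_0},\alpha_{t_0})=1$. Every term on the right of (10.2) with $b_t>0$ belongs to a neighbor $t\ne t_0$ of $s$, hence $t\notin K$ and $\pi_Kx_{t,k}\omega_t=x_{t,k}\pi_K\omega_t=0$. On the left only $t_0$ survives. Applying $\pi_K$ to (10.2) gives $b_{t_0}\pi_K\omega_{t_0}=0$, a contradiction.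

**Step 3: no neighbor $t$ of $s$ has $m_t\ge2$.** By Step 2 the left side of (10.2) is $0$. Pair with $\omega_s$; since $x_{t,k}$ fixes $\omega_s$ and is orthogonal,
$$0=\sum_{t:\,m_t\ge2}b_t\,(m_t-1)\,(\omega_s,\omega_t).$$
It suffices that $(\omega_s,\omega_t)\ge0$ for all $t$, with strict inequality when $b_t>0$. Write $\omega_s=\sum_uc_u\alpha_u$; then $c_u=(\omega_s,\omega_u)$. Let $z=\sum_{c_u<0}(-c_u)\alpha_u$. Then $\omega_s+z=\sum_{c_u>0}c_u\alpha_u$ has no simple root in common with $z$, so $(\omega_s+z,z)\le0$. Since $(\omega_s,z)\ge0$, we get $(z,z)\le0$ and $z=0$. So all $c_u\ge0$. Also $c_s=(\omega_s,\omega_s)>0$. If $b_t>0$ and $c_t=0$, then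
$$0=(\omega_s,\alpha_t)=\sum_{u\ne t}c_u(\alpha_u,\alpha_t)\le c_s(\alpha_s,\alpha_t)<0,$$
a contradiction. Hence $m_t\le1$, and with Step 2 $m_t=1$, whenever $b_t>0$. $\square$

## 11. Rebuilding the word: (B) implies (A), with nestedness

**Proposition 14.** Let $\mathrm Q$ satisfy (B), and let $\mathrm c$ list $\mathcal S$ in the order of first occurrence in $\mathrm Q$. Then $\mathrm c$ is nested, and $\mathrm Q=\mathrm c\,\mathrm w_\circ(\mathrm c)$ up to commutations. In particular (A) holds.

**Proof.**

**Step 1: bring $\mathrm Q$ into blocks.** Every letter occurs in $\mathrm Q$. Let $n_t\ge1$ be the number of $t$'s in $\mathrm Q$ and $M_i=\{t:n_t\ge i\}$, so $\mathcal S=M_1\supseteq M_2\supseteq\dots\supseteq M_r$ with $r=\max_t n_t$. Let $\mathrm Q''=\mathrm c_{M_1}\mathrm c_{M_2}\cdots\mathrm c_{M_r}$. It has the same letter counts as $\mathrm Q$. Let $s,t$ be non-commuting letters, $s$ before $t$ in $\mathrm c$. By Lemma 13, applied to $s$ and to $t$, the subword of $\mathrm Q$ on $\{s,t\}$ alternates, and it starts with $s$. Hence $n_t\le n_s\le n_t+1$. In $\mathrm Q''$ each block contributes $st$ for $i\le n_t$ and then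 $s$ if $i=n_s=n_t+1$, which is the same alternating word. By Lemma 3, $\mathrm Q$ and $\mathrm Q''$ are commutation equivalent.

**Step 2: identify the part after $\mathrm c$.** Since (B) is invariant under commutations, we may assume $\mathrm Q=\mathrm c\,\mathrm Y$ with $\mathrm Y=\mathrm c_{M_2}\cdots\mathrm c_{M_r}$. Each letter occurs once among the first $n$, so (9.1) with $p=n$ gives $C\omega_t=P_n\omega_t=\Pi_{\mathrm c}\,\omega_t$ for all $t$, hence $C=\Pi_{\mathrm c}$. By definition $\Pi_{\mathrm Q}=Cw_\circ$, so $\Pi_{\mathrm Y}=\Pi_{\mathrm c}^{-1}\Pi_{\mathrm Q}=C^{-1}Cw_\circ=w_\circ$. As $|\mathrm Y|=m-n=N$ by Lemma 9, $\mathrm Y$ is a reduced word of $w_\circ$. Its blocks decrease, so Lemma 6 gives $\mathrm Y=\mathrm w_\circ(\mathrm c)$ and $\mathrm c$ is nested. $\square$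

## 12. Every $\mathrm c$ is nested, and the end of the proof

Nestedness of all $\mathrm c$ says that $w_\circ$ is $c$-sortable, a theorem of N. Reading. Here is a self-contained proof. It transports nestedness from one $\mathrm c$ to all others by rotation, and then exhibits one nested $\mathrm c$.

**Proposition 15.** Every $\mathrm c$ is nested.

**Proof.**

**Step 1: commutations preserve the sets $K_i$.** Let $\mathrm c'$ arise from $\mathrm c$ by swapping adjacent commuting letters $a,b$. Run the greedy procedures for $\mathrm c$ and $\mathrm c'$ in parallel. If the product before a copy of the pair is $u$, then $a$ is used if and only if $u(\alpha_a)>0$, and $b$ is used if and only if $u(\alpha_b)>0$, in either order, because $ua(\alpha_b)=u(\alpha_b)$ and $ub(\alpha_a)=u(\alpha_a)$. The product after the pair is the same. So $K_i(\mathrm c')=K_i(\mathrm c)$ for all $i$.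

**Step 2: cyclic shifts preserve nestedness.** Let $\mathrm c=s\,\mathrm d$ be nested. By Proposition 7, $\mathrm Q=s\,\mathrm d\,\mathrm w_\circ(\mathrm c)$ satisfies (B). By Lemma 12, so does $\mathrm Q'=\mathrm d\,\mathrm w_\circ(\mathrm c)\,\psi(s)$. Since $\mathrm w_\circ(\mathrm c)$ begins with $s$, the order of first occurrence in $\mathrm Q'$ is $\mathrm d\,s$. By Proposition 14, $\mathrm d\,s$ is nested.

**Step 3: these moves connect all $\mathrm c$.** By Lemma 3, the commutation class of $\mathrm c$ is determined by the order in $\mathrm c$ of the two endpoints of each edge of the Coxeter graph $\Gamma$. So it suffices to reverse this order for one edge $ab$, with $a$ before $b$, and to keep it for all others. Let $A$ be the vertex set of the component of $\Gamma$ without the edge $ab$ that contains $a$. Since $\Gamma$ is a forest, $b\notin A$, and $ab$ is the only edge between $A$ and $\mathcal S\setminus A$. By Lemma 3, $\mathrm c$ is commutation equivalent to $\mathrm c_A\,\mathrm c_{\mathcal S\setminus A}$, and $|A|$ cyclic shifts give $\mathrm c_{\mathcal S\setminus A}\,\mathrm c_A$, in which exactly the order of $a,b$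 has been reversed.

**Step 4: reduction to irreducible $W$ with $n\ge2$, for finding one nested $\mathrm c$.** Length is additive over the irreducible factors, and $w_\circ$ is the product of their longest elements, so the greedy procedure runs independently in the factors. Thus $K_i(\mathrm c)$ is the union of the corresponding sets for the restrictions of $\mathrm c$ to the factors, and it suffices to treat irreducible $W$. If $n=1$, then $\mathrm w_\circ(\mathrm c)=\mathrm c$ and nothing is to be shown. Let $W$ be irreducible and $n\ge2$. The Coxeter graph is a tree, so $\mathcal S=\mathcal S_+\sqcup\mathcal S_-$ with both parts nonempty and the elements of each part commuting pairwise. Let $\mathrm c_\pm$ be words listing $\mathcal S_\pm$, with products $c_\pm$. We show that $\mathrm c=\mathrm c_+\mathrm c_-$ is nested.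

**Step 5: a plane on which $c_+$ and $c_-$ act as reflections.** Let $e_t=\alpha_t/|\alpha_t|$, let $(\theta_t)$ be the basis dual to $(e_t)$, and let $M$ be the matrix with $M_{ut}=-2(e_u,e_t)$ for $u\ne t$ and $M_{tt}=0$. It is symmetric and nonnegative, and irreducible since the Coxeter graph is connected. By the Perron–Frobenius theorem there is $x$ with all $x_t>0$ and $Mx=\mu x$. Put
$$v_\pm=\sum_{t\in\mathcal S_\pm}x_t\,\theta_t,\qquad P=\operatorname{span}(v_+,v_-);$$
$v_+$ and $v_-$ are independent. Pairing $\sum_{t\in\mathcal S_+}x_te_t$ with $e_u$ gives $x_u$ if $u\in\mathcal S_+$, and $-\frac12(Mx)_u=-\frac\mu2x_u$ if $u\in\mathcal S_-$. So $\sum_{t\in\mathcal S_+}x_te_t=v_+-\frac\mu2v_-$. Since $\mathcal S_+$ consists of reflections in pairwise orthogonal vectors, $c_+y=y-2\sum_{t\in\mathcal S_+}(y,e_t)e_t$, and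
$$c_+v_-=v_-,\qquad c_+v_+=v_+-2\sum_{t\in\mathcal S_+}x_te_t=-v_++\mu v_- .$$
Thus $c_+$ preserves $P$; there it is orthogonal, fixes $v_-$ and has determinant $-1$, so it is the reflection in the line $\mathbb Rv_-$. Symmetrically, $c_-$ acts on $P$ as the reflection in $\mathbb Rv_+$.

**Step 6: consecutive sectors.** Let $D=\{y:(y,\alpha_t)>0\text{ for all }t\}$. Since $(av_++bv_-,e_t)$ is $ax_t$ for $t\in\mathcal S_+$ and $bx_t$ for $t\in\mathcal S_-$, the set $D_0:=D\cap P=\{av_++bv_-:a,b>0\}$ is the open sector between the rays through $v_+$ and $v_-$. Measure angles in $P$ so that $v_+$ has angle $0$ and $v_-$ has angle $\varphi\in(0,\pi)$. Let $u_k=c_+c_-c_+\cdots$ ($k$ factors), let $R_0=\mathbb R_{>0}v_+$, and for $k\ge1$ let $R_k=u_{k-1}\mathbb R_{>0}v_\mp$ if the $k$-th factor is $c_\pm$; in particular $R_1=\mathbb R_{>0}v_-$.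

We claim that $u_kD_0$ is the sector of angles between $k\varphi$ and $(k+1)\varphi$, bounded by $R_k$ at angle $k\varphi$ and $R_{k+1}$ at angle $(k+1)\varphi$. This holds for $k=0$. Let $k\ge1$ and let the $k$-th factor be $c_\pm$. Then $u_k=(u_{k-1}c_\pm u_{k-1}^{-1})\,u_{k-1}$, and $u_{k-1}c_\pm u_{k-1}^{-1}$ acts on $P$ as the reflection in $u_{k-1}\mathbb Rv_\mp=\mathbb RR_k$. So $u_kD_0$ is the mirror image of $u_{k-1}D_0$ in $R_k$, which by induction is the bounding ray of $u_{k-1}D_0$ at angle $k\varphi$. Hence $u_kD_0$ has the angles from $k\varphi$ to $(k+1)\varphi$. Its bounding rays are $u_k\mathbb R_{>0}v_\mp=u_{k-1}\mathbb R_{>0}v_\mp=R_k$ and $u_k\mathbb R_{>0}v_\pm$, and the latter is $R_{k+1}$ because the $(k+1)$-st factor is $c_\mp$. This proves the claim.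

**Step 7: some $u_k$ is $w_\circ$.** Let $p\in D_0$ have angle $\varphi/2$. Then $-p$ has angle $\varphi/2+\pi$ and lies in $-D=w_\circ D$. Let $k$ be the integer with $k\varphi\le\varphi/2+\pi<(k+1)\varphi$; then $k\ge1$. The point $-p$ lies in the open chamber $w_\circ D$ and in the closure of the chamber $u_kD$, so $u_kD=w_\circ D$ and $u_k=w_\circ$. Moreover $-p\in u_kD\cap P=u_kD_0$, so $k\varphi<\varphi/2+\pi$ strictly. Thus $R_1,\dots,R_k$ have distinct angles $\varphi,\dots,k\varphi$ strictly between $\varphi/2$ and $\varphi/2+\pi$, and they span distinct lines.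

**Step 8: the word is reduced.** If the $j$-th factor is $c_\pm$, the hyperplanes $u_{j-1}(\alpha_t)^\perp$ for $t\in\mathcal S_\pm$ are distinct and contain $R_j$, since $(v_\mp,\alpha_t)=0$. No root hyperplane contains $P$, since $P\cap D\ne\emptyset$; so each root hyperplane meets $P$ in at most one line. Hence hyperplanes belonging to different $j\le k$ are distinct, and the number of letters of $\mathrm c_+\mathrm c_-\mathrm c_+\cdots$ ($k$ factors) is at most the number $N$ of root hyperplanes. The product is $w_\circ$, of length $N$, so this word is reduced. It has the form $\mathrm c_{L_1}\cdots\mathrm c_{L_d}$ for $\mathrm c=\mathrm c_+\mathrm c_-$, with all $L_i=\mathcal S$ except possibly $L_d=\mathcal S_+$. By Lemma 6, $\mathrm c$ is nested. Together with Steps 1–3, every $\mathrm c$ is nested. $\square$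

In type $A_3$ with $\mathrm c_+=2$ and $\mathrm c_-=13$ the word of Step 8 is $213213$; its roots are $\alpha_2$, $\alpha_1+\alpha_2$, $\alpha_2+\alpha_3$, $\alpha_1+\alpha_2+\alpha_3$, $\alpha_3$, $\alpha_1$.

**Proof of Theorem 2.** (B)$\Rightarrow$(A) is Proposition 14. For (A)$\Rightarrow$(B), let $\mathrm Q=\mathrm c\,\mathrm w_\circ(\mathrm c)$ up to commutations. By Proposition 15, $\mathrm c$ is nested; by Proposition 7, $\mathrm c\,\mathrm w_\circ(\mathrm c)$ satisfies (B); and (B) is invariant under commutations. $\blacksquare$

## 13. Length, number of vertices, and the count of commutation classes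

The proof gives the following complements.

**(i) Length.** Every spherical root-independent $\mathcal{SC}(\mathrm Q)$ has $m\le N+n$, hence at most $N+n$ vertices, because facets have $m-N$ elements with independent roots in $V$.

**(ii) Vertices.** Statements (A) and (B) are also equivalent to: $\mathcal{SC}(\mathrm Q)$ is spherical, root-independent and has exactly $N+n$ vertices. The vertices are the supported positions. If (B) holds, all $m=N+n$ positions are vertices, by Lemma 9. Conversely, if there are $N+n$ vertices, then $N+n\le m\le N+n$ by (i), so all positions are supported.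

**(iii) Counting.** If (B) holds, then $c=\Pi_{\mathrm Q}w_\circ$. The commutation classes of words satisfying (B) are in bijection with the Coxeter elements, and there are $2^{\,n-\kappa}$ of them, where $\kappa$ is the number of components of the Coxeter graph. Indeed, for $\mathrm Q=\mathrm c\,\mathrm w_\circ(\mathrm c)$ we have $\Pi_{\mathrm Q}w_\circ=c\,w_\circ w_\circ=c$, and $\Pi_{\mathrm Q}$ is a commutation invariant; so the class determines $c$. Conversely, two words for the same Coxeter element are commutation equivalent by Matsumoto's theorem, since no braid move of length at least $3$ applies to a word with distinct letters. By Step 1 of Proposition 15 their sorting words have the same sets $K_i$, so these are commutation equivalent too. By Lemma 3, Coxeter elements thus correspond to the orientations of the Coxeter graph that record which endpoint of each edge comes first. Every orientation of a forest is acyclic and so occurs, and this forest has $n-\kappa$ edges.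

**(iv) The vectors $\rho_i$.** If (B) holds, $c=\Pi_{\mathrm Q}w_\circ$, and $i$ is the position of the $k$-th $t$ in $\mathrm Q$, then $\rho_i=c^{k-1}\omega_t$. Here $C=c$, and by (3.1) and (9.1)
$$\beta_i^\vee=P_{i-1}\alpha_t^\vee=P_{i-1}\omega_t-P_i\omega_t=(1-c)\,c^{k-1}\omega_t;$$
now apply Lemma 10. For $\mathrm Q=ststs$ this gives $\rho_3=st\,\omega_s=s\omega_s=\omega_s-\alpha_s^\vee$; in $A_2$, $\alpha_s^\vee=2\omega_s-\omega_t$, so $\rho_3=\omega_t-\omega_s$, in agreement with Section 7.
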